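# Rank three bundles without intermediate cohomology on a general quintic threefold

## Theorem A: indecomposable ACM bundles of rank 3

**Theorem A.** Let $X\subset\mathbb P^4$ be a general quintic hypersurface over $\mathbb C$. Then $BGS(X)=3$. More precisely, let $X$ be a smooth quintic that contains a smooth elliptic curve $D$ of degree $6$ not contained in a hyperplane (a general quintic contains one). Then for all but at most $6$ classes $L\in\mathrm{Pic}^3(D)$ there is an exact sequence
$$0\to E_L\to\mathcal O_X(-1)^6\to\mathcal O_X^3\to L\to0$$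
with $E_L$ an indecomposable ACM bundle of rank $3$. Moreover $E_L\cong E_{L'}$ if and only if $L\cong L'$, and the $E_L$ form an algebraic family over an open subset of $\mathrm{Pic}^3(D)$.

In words: how small can the rank of an indecomposable bundle on $X$ be, if all its intermediate cohomology vanishes and it moves in a non-constant family? The answer is three, and the moving bundles can be written down. Put a line bundle of degree $3$ on an elliptic sextic in $X$, regard it as a sheaf on $X$, and take its second syzygy. The line bundle moves in the curve $\mathrm{Pic}^3(D)$, and the syzygy bundle moves with it.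

The question whether $BGS(X)$ could be $3$ is asked in C. Madonna, "Rank 4 vector bundles on the quintic threefold", arXiv:math/0110259 (2001).

## ACM bundles, families, and the number $BGS(X)$

We work over $\mathbb C$ and write $\mathbb P=\mathbb P^4$, $V=H^0(\mathcal O_{\mathbb P}(1))$ (dimension $5$), $S=\mathrm{Sym}\,V$. Let $X=\{f=0\}$ be a smooth quintic, $H$ the hyperplane class, $E(n)=E\otimes\mathcal O_X(n)$. Recall that $\mathrm{Pic}(X)\cong\mathbb Z[H]$. From $0\to\mathcal O_{\mathbb P}(n-5)\to\mathcal O_{\mathbb P}(n)\to\mathcal O_X(n)\to0$ we read off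
$$H^1(\mathcal O_X(n))=H^2(\mathcal O_X(n))=0\ \text{ for all } n,\qquad R:=\bigoplus_nH^0(\mathcal O_X(n))=S/(f),$$
and adjunction gives $\omega_X=\mathcal O_X$. A curve is called nondegenerate if it lies in no hyperplane.

**Definition (ACM).** A vector bundle $E$ on $X$ is without intermediate cohomology, or arithmetically Cohen–Macaulay (ACM), if $H^1(X,E(n))=H^2(X,E(n))=0$ for all $n\in\mathbb Z$.

Every $\mathcal O_X(n)$ is ACM, and so are direct sums of these. By Serre duality $H^i(E^\vee(n))\cong H^{3-i}(E(-n))^*$, so $E$ is ACM if and only if $E^\vee$ is. A bundle that is not ACM: in the restricted Euler sequence $0\to\Omega_{\mathbb P}|_X\to V\otimes\mathcal O_X(-1)\to\mathcal O_X\to0$ we have $H^0(\mathcal O_X(-1))=0$, so $\mathbb C=H^0(\mathcal O_X)$ injects into $H^1(\Omega_{\mathbb P}|_X)$.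

**Definition (indecomposable).** A bundle is indecomposable (irreducible) if it is not isomorphic to a direct sum of two bundles of lower rank. By the Krull–Schmidt theorem for coherent sheaves on a projective variety, the decomposition into indecomposables is unique up to isomorphism and order.

**Definition ($BGS$).** $BGS(X)$ is the minimal positive integer $p$ such that there is a positive dimensional family of indecomposable rank $p$ ACM bundles on $X$. Such a family is parametrised by a positive dimensional base, and its members are not all isomorphic, so that it contains infinitely many pairwise non-isomorphic bundles.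

The last clause matters: the trivial family with fibre $\mathcal O_X$ over a curve does not count.

The following facts come with the question, and we quote them.

1. For $X$ general, every indecomposable rank $2$ ACM bundle $E$ on $X$ (if any exists) is infinitesimally rigid: $\mathrm{Ext}^1(E,E)=0$.
2. Buchweitz–Greuel–Schreyer: on any smooth hypersurface of degree $r\ge3$ in $\mathbb P^4$ there are infinitely many isomorphism classes of irreducible ACM bundles; on a general such hypersurface their rank is $2^3$.
3. Together these give $3\le BGS(X)\le8$ for $X$ general.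
4. For $X$ general, $BGS(X)\le4$; this is proved by constructing families of rank $4$ ACM bundles as extensions of rank $2$ ACM bundles.

So the question is whether $BGS(X)$ is $3$ or $4$.

## Why ranks 1 and 2 carry no families

The lower bound in fact 3 comes from rigidity, and the argument is short. Line bundles are rigid because $\mathrm{Ext}^1(N,N)=H^1(\mathcal O_X)=0$, and rank $2$ is fact 1.

Let $\mathcal E$ be a vector bundle on $X\times T$, with $T$ of finite type, all of whose members $\mathcal E_t$ are rigid. Fix $t_0\in T$ and let $\mathcal H$ be the bundle $\mathcal Hom(\mathcal E_{t_0},\mathcal E)$ on $X\times T$, where $\mathcal E_{t_0}$ is pulled back from $X$. Its fibre at $t_0$ has $H^1(X,\mathcal Hom(\mathcal E_{t_0},\mathcal E_{t_0}))=0$. By cohomology and base change, $H^0(X\times T',\mathcal H)\to H^0(X,\mathcal H_{t_0})$ is then surjective for a small affine neighbourhood $T'$ of $t_0$. Hence the identity of $\mathcal E_{t_0}$ extends to a homomorphism $\Phi:\mathcal E_{t_0}\to\mathcal E$ over $X\times T'$. The zero locus of $\det\Phi$ is closed, and its image in $T'$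 is closed because $X$ is proper. That image does not contain $t_0$, so $\mathcal E_t\cong\mathcal E_{t_0}$ for $t$ near $t_0$. Isomorphism classes are therefore open in $T$, and since $T$ is quasi-compact only finitely many occur. So $BGS(X)\ge3$ for $X$ general, and all the work lies in producing rank $3$.

## All ranks and first-order deformations: Theorems B and C

The construction proves two complements, neither of which is needed for Theorem A.

**Theorem B.** For $X$ general, a positive dimensional family of indecomposable ACM bundles of rank $p$ exists if and only if $p\ge3$.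

**Theorem C.** In Theorem A, $\dim\mathrm{Ext}^1(E_L,E_L)=1+h^1(N_{D/X})$. For $X$ general, $D$ can be chosen with $h^0(N_{D/X})=h^1(N_{D/X})=0$. Then $\dim\mathrm{Ext}^1(E_L,E_L)=1$ and the miniversal deformation space of $E_L$ is a smooth curve germ.

## Second syzygies of a bundle on a curve

We start with a machine that turns a bundle on a curve into an ACM bundle on $X$. Let $D\subset X$ be a smooth connected curve and $F\neq0$ a vector bundle on $D$. Put
$$\Gamma=\bigoplus_nH^0(F(n)),\qquad A=H^0(F),\qquad U=\ker\big(A\otimes V\to H^0(F(1))\big).$$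
We say that $F$ has a linear presentation if
$$U\otimes R(-1)\to A\otimes R\to\Gamma\to0 \tag{1}$$
is exact. That is, $\Gamma$ is generated by its elements of degree $0$, and the relations among them are generated by the linear ones.

**Proposition 1.** Suppose $F$ has a linear presentation.

(a) There is an exact sequence $0\to E_F\to U\otimes\mathcal O_X(-1)\to A\otimes\mathcal O_X\to F\to0$, and $E_F$ is an ACM bundle of rank $\dim U-\dim A$.

(b) If $H^1(F(1))=0$, then the evaluation map of $E_F^\vee(-1)$ has kernel $A^\vee\otimes\mathcal O_X(-1)$ and cokernel $F^\vee\otimes\omega_D(-1)$. In particular $E_F\cong E_{F'}$ implies $F\cong F'$, for $F,F'$ on $D$ satisfying these hypotheses.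

(c) If moreover $F$ is indecomposable, then so is $E_F$.

*Proof.*

**Step 1: $E_F$ is locally free and ACM.** Sheafifying (1) and taking the kernel on the left gives the exact sequence. Put $E=E_F$ and $K=\ker(A\otimes\mathcal O_X\to F)$, so that
$$0\to K\to A\otimes\mathcal O_X\to F\to0,\qquad 0\to E\to U\otimes\mathcal O_X(-1)\to K\to0.$$
At a point of $D$ the stalk of $F$ is a free module over $\mathcal O_X/(g,h)$, where $g,h$ are local equations of $D$. By the Koszul complex it has projective dimension $2$ over the regular local ring $\mathcal O_{X,x}$. So its second syzygy $E$ is locally free. As $F$ is torsion, $\mathrm{rk}\,E=\dim U-\dim A$.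

Since $H^1(\mathcal O_X(n))=H^2(\mathcal O_X(n))=0$, the two sequences give, for all $n$,
$$H^2(E(n))\cong H^1(K(n))=\mathrm{coker}(A\otimes R_n\to\Gamma_n),\qquad H^1(E(n))=\mathrm{coker}\big(U\otimes R_{n-1}\to H^0(K(n))\big),$$
and $H^0(K(n))=\ker(A\otimes R_n\to\Gamma_n)$. Both cokernels vanish by (1). So ACM says exactly that generators and relations have been chosen correctly in all degrees.

**Step 2: recovering $F$ by dualizing.** The support $D$ of $F$ has codimension $2$, so $\mathcal Hom(F,\mathcal O_X)=\mathcal Ext^1(F,\mathcal O_X)=0$. Also $\mathcal Ext^2(F,\mathcal O_X)=F^\vee\otimes\det N_{D/X}=F^\vee\otimes\omega_D$, by adjunction and $\omega_X=\mathcal O_X$. The first sequence gives $K^\vee=A^\vee\otimes\mathcal O_X$ and $\mathcal Ext^1(K,\mathcal O_X)=F^\vee\otimes\omega_D$. Dualizing the second sequence and twisting by $\mathcal O_X(-1)$,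
$$0\to A^\vee\otimes\mathcal O_X(-1)\to U^\vee\otimes\mathcal O_X\to E^\vee(-1)\to F^\vee\otimes\omega_D(-1)\to0. \tag{2}$$
By Serre duality on $D$, $H^0(F^\vee\otimes\omega_D(-1))=H^1(F(1))^*=0$. So all sections of $E^\vee(-1)$ lie in the image sheaf of the middle map. As $H^0(\mathcal O_X(-1))=H^1(\mathcal O_X(-1))=0$, that image sheaf has $H^0=U^\vee$. Hence $H^0(E^\vee(-1))=U^\vee$, and the middle map of (2) is the evaluation map of $E^\vee(-1)$. Its cokernel $F^\vee\otimes\omega_D(-1)$ depends only on $E$, so $E$ determines $F$.

**Step 3: indecomposability.** First, $E\ne0$, since the cokernel in (2) is nonzero. Suppose $E=E_1\oplus E_2$. The evaluation map of $E^\vee(-1)$ is the direct sum of those of $E_1^\vee(-1)$ and $E_2^\vee(-1)$, and so is its cokernel. A direct summand of the sheaf $F^\vee\otimes\omega_D(-1)$ is an $\mathcal O_D$-module and locally free on $D$. As $F$ is indecomposable, one summand is zero. After renumbering, the evaluation map of $E_1^\vee(-1)$ is surjective. Its kernel is a direct summand of $\mathcal O_X(-1)^{\dim A}$, hence is $\mathcal O_X(-1)^{e_1}$ by Krull–Schmidt.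 With $u_1=h^0(E_1^\vee(-1))$ we have
$$0\to\mathcal O_X(-1)^{e_1}\to\mathcal O_X^{u_1}\to E_1^\vee(-1)\to0 .$$
These are bundles. Dualizing and twisting by $\mathcal O_X(-1)$ gives $0\to E_1\to\mathcal O_X(-1)^{u_1}\to\mathcal O_X^{e_1}\to0$. Now $H^0(\mathcal O_X(-1))=0$ and $H^1(E_1)=0$, because $E$ is ACM. So $H^0(\mathcal O_X^{e_1})=0$, i.e. $e_1=0$, and $E_1(1)\cong\mathcal O_X^{u_1}$. But $H^0(E(1))=\ker(U\to A\otimes V)=0$, because $U$ is by definition a subspace of $A\otimes V$. So $u_1=0$ and $E_1=0$. $\square$

## A line in $X$: one bundle of rank 2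

The simplest curve is a line. For instance, the Fermat quintic $\sum x_i^5=0$ contains the line $x_0+x_1=x_2+x_3=x_4=0$. Let $\ell\subset X$ be a line with equations $l_1=l_2=l_3=0$, and $F=\mathcal O_\ell$. Then $\Gamma=S/(l_1,l_2,l_3)$, $A=\mathbb C$, $U=\langle l_1,l_2,l_3\rangle$, and (1) is exact because the kernel of $R\to\Gamma$ is generated by the $l_i$. Also $H^1(\mathcal O_\ell(1))=0$. Proposition 1 gives
$$0\to E\to\mathcal O_X(-1)^3\to\mathcal O_X\to\mathcal O_\ell\to0$$
with $E$ an indecomposable ACM bundle of rank $3-1=2$.

But $E$ does not move with $F$: the indecomposable bundles on $\ell\cong\mathbb P^1$ are the $\mathcal O_\ell(a)$, and $\mathcal O_\ell(a)$ gives only the twist $E(a)$. The same happens for any fixed smooth rational curve, since its line bundles are discrete and all its bundles split. To get a family from a fixed curve, we want a curve whose line bundles move. The first such curves are elliptic.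

## Counting generators and relations with the kernel bundle $M_V$

From here on $D\subset X$ is a smooth elliptic curve of degree $\delta$, so $\omega_D=\mathcal O_D$ and $h^0(N)-h^1(N)=\deg N$ for every bundle $N$ on $D$. We need to decide when (1) holds. The tools are the kernel bundle and Tor.

**Definition (kernel bundle).** $M_V=\ker(V\otimes\mathcal O_D\to\mathcal O_D(1))$, a bundle of rank $4$ and degree $-\delta$.

Its fibre at $x$ is the space of linear forms vanishing at $x$. For a line $\ell$ instead of $D$, the three forms vanishing on $\ell$ give $M_V=\mathcal O_\ell^3\oplus\mathcal O_\ell(-1)$. The trivial summands appear because $\ell$ is degenerate. For nondegenerate $D$, $V\to H^0(\mathcal O_D(1))$ is injective, so $H^0(M_V)=0$.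

Recall that for a finitely generated graded $S$-module $\Gamma$, $\dim\mathrm{Tor}_0^S(\Gamma,\mathbb C)_j$ and $\dim\mathrm{Tor}_1^S(\Gamma,\mathbb C)_j$ count the minimal generators and the minimal relations of degree $j$. They are computed by the Koszul complex: $\mathrm{Tor}_i(\Gamma,\mathbb C)_{i+q}$ is the homology in the middle of
$$\wedge^{i+1}V\otimes\Gamma_{q-1}\to\wedge^iV\otimes\Gamma_q\to\wedge^{i-1}V\otimes\Gamma_{q+1}.$$
For the line above, $\mathrm{Tor}_0=\mathbb C$ in degree $0$ and $\mathrm{Tor}_1=\mathbb C^3$ in degree $1$.

Let $F$ be any bundle on $D$. The module $\Gamma$ is finitely generated. Twist the two exact sequences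
$$0\to M_V\to V\otimes\mathcal O_D\to\mathcal O_D(1)\to0,\qquad0\to\wedge^2M_V\to\wedge^2V\otimes\mathcal O_D\to M_V(1)\to0$$
by $F(q-1)$. The first shows that $\mathrm{Tor}_0(\Gamma,\mathbb C)_q=\mathrm{coker}(V\otimes\Gamma_{q-1}\to\Gamma_q)$ injects into $H^1(M_V\otimes F(q-1))$. The first twisted by $F(q)$ shows $\ker(V\otimes\Gamma_q\to\Gamma_{q+1})=H^0(M_V\otimes F(q))$. So $\mathrm{Tor}_1(\Gamma,\mathbb C)_{1+q}$ is the cokernel of $\wedge^2V\otimes\Gamma_{q-1}\to H^0(M_V\otimes F(q))$, and the second sequence embeds it into $H^1(\wedge^2M_V\otimes F(q-1))$. In short, for all $q$,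
$$\mathrm{Tor}_0(\Gamma,\mathbb C)_q\hookrightarrow H^1(M_V\otimes F(q-1)),\qquad\mathrm{Tor}_1(\Gamma,\mathbb C)_{1+q}\hookrightarrow H^1(\wedge^2M_V\otimes F(q-1)). \tag{3}$$
If $H^1(F)=0$, the long exact sequence shows that for $q=1$ the second map is an isomorphism: $H^1(\wedge^2M_V\otimes F)$ is exactly the space of minimal quadratic relations. The unwanted generators and relations are thus controlled by $H^1$ of bundles on an elliptic curve, so we need to know when such an $H^1$ vanishes.

## Semistable bundles on an elliptic curve, and $M_V$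

Write $\mu(B)=\deg B/\mathrm{rk}\,B$. A bundle $B$ on $D$ is semistable if $\mu(B')\le\mu(B)$ for all nonzero subsheaves $B'$, equivalently if every nonzero quotient bundle has slope $\ge\mu(B)$. The bundle $\mathcal O_\ell^3\oplus\mathcal O_\ell(-1)$ above is not semistable: its slope is $-1/4$ and it has the quotient $\mathcal O_\ell(-1)$. We use four facts on the elliptic curve $D$.

(S1) If $B$ is semistable and $\mu(B)<0$, then $H^0(B)=0$: a section would give a subsheaf $\mathcal O_D$ of slope $0$. If $\mu(B)>0$, then $H^1(B)=\mathrm{Hom}(B,\mathcal O_D)^*=0$, since the image of a nonzero map $B\to\mathcal O_D$ would be a quotient line bundle of degree $\le0$. So in this case $h^0(B)=\deg B$.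

(S2) An indecomposable bundle $B$ is semistable. Otherwise let $0\ne B'\subsetneq B$ be the first step of the Harder–Narasimhan filtration. Then $\mathrm{Ext}^1(B/B',B')=\mathrm{Hom}(B',B/B')^*=0$, because $B'$ is semistable with slope larger than all slopes of the factors of $B/B'$. So $B'$ splits off.

(S3) In characteristic $0$ tensor products of semistable bundles are semistable (Huybrechts–Lehn, *The Geometry of Moduli Spaces of Sheaves*, Thm 3.1.4).

(S4) Let $\varphi:B_1\to B_2$ be a nonzero map between semistable bundles of the same slope $\mu$, with image $I$. As a quotient of $B_1$ it has slope $\ge\mu$, as a subsheaf of $B_2$ slope $\le\mu$, so $\mu(I)=\mu$. Subsheaves of $I$ are subsheaves of $B_2$, so $I$ is semistable. It is saturated in $B_2$ because its saturation also has slope $\le\mu$. Hence $\ker\varphi$ and $B_2/I$ are zero or semistable of slope $\mu$, and each stable Jordan–Hölder factor of $I$ is a factor of both $B_1$ and $B_2$.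

**Lemma 2.** Let $D\subset\mathbb P$ be a smooth nondegenerate elliptic curve of degree $\delta\in\{5,6\}$. Then $M_V$ is semistable, and $\wedge^2M_V$ is semistable of rank $6$ and slope $-\delta/2$.

*Proof.* We bound the degree of quotients of the dual $T=M_V^\vee$, which sits in $0\to\mathcal O_D(-1)\to V^\vee\otimes\mathcal O_D\to T\to0$ and has slope $\delta/4$.

**Step 1: all quotients but one type are fine.** Let $Q$ be a quotient bundle of $T$ of rank $r\in\{1,2,3\}$. Then $\mathrm{Hom}(Q,\mathcal O_D)\subset\mathrm{Hom}(T,\mathcal O_D)=H^0(M_V)=0$. So $H^1(Q)=0$ and $h^0(Q)=\deg Q$, and $Q$ is not trivial. It is globally generated, being a quotient of $V^\vee\otimes\mathcal O_D$, and a globally generated bundle of rank $r$ with at most $r$ sections is trivial. So $\deg Q=h^0(Q)\ge r+1$. We need $\deg Q\ge r\delta/4$. For $\delta=5$ the required bounds are $1.25,\,2.5,\,3.75$, and we have $2,3,4$. For $\delta=6$ they are $1.5,\,3,\,4.5$, so only $r=3$, $\deg Q=4$ remains to be excluded.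

**Step 2: excluding $\delta=6$, $r=3$, $\deg Q=4$.** Here $h^0(Q)=4<5=\dim V^\vee$, so some $0\ne v\in V^\vee$ maps to $0$ in $H^0(Q)$. Since $H^0(\mathcal O_D(-1))=0$, $v$ is a nonzero section of $T$. It lies in the line subbundle $\Lambda=\ker(T\to Q)$, of degree $6-4=2$, so its zero scheme has length $2$. On the other hand, $T=T_{\mathbb P}(-1)|_D$ by the Euler sequence, and the section $v$ of $T_{\mathbb P}(-1)$ vanishes precisely at the reduced point $[v]\in\mathbb P$. Its zero scheme on $D$ is $D\cap\{[v]\}$, of length at most $1$, a contradiction. So $T$, and hence $M_V$, is semistable.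

**Step 3: the exterior square.** In characteristic $0$, $\wedge^2M_V$ is a direct summand of $M_V^{\otimes2}$, of the same slope $2\cdot(-\delta/4)$. By (S3) $M_V^{\otimes2}$ is semistable, hence so is $\wedge^2M_V$. $\square$

Step 2 is where the sextic differs from the quintic. A sextic has $h^0(\mathcal O_D(1))=6>5$, so $V$ is an incomplete linear system, and the argument uses that $D$ is embedded.

## Rank 4 from elliptic quintics, rank 3 at slope zero

Let us see what (3) gives. Take a line bundle $L$ of degree $e$ with $0<e<\delta$ on an elliptic curve as in Lemma 2. Then $\Gamma_n=0$ for $n<0$ and $\dim A=e$. The bundle $M_V\otimes L$ has slope $e-\delta/4$ and $\wedge^2M_V\otimes L$ has slope $e-\delta/2$. By (S1) a positive slope kills the corresponding $H^1$. If both slopes are positive, we get generators in degree $0$ and linear relations only, with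
$$\dim U=5e-(e+\delta)=4e-\delta,\qquad\mathrm{rk}=3e-\delta.$$

The natural first choice is $\delta=5$. Positivity of the second slope means $e\ge3$, and $e=3$ gives rank $4$. Can we lower $e$? For $e=2$ the slope of $M_V\otimes L$ is still positive, so $\Gamma$ is generated in degree $0$, with $3$ linear relations. But $\wedge^2M_V\otimes L$ has slope $-1/2$, so $h^0=0$ and $h^1=3$. There are $3$ minimal quadratic relations (and none of higher degree, by (3)), and the second syzygy has rank $3+3-2=4$ again. So these two choices stop at rank $4$, the bound of fact 4. Bundles $F$ of higher rank $\rho$ on a quintic do not help under the same conditions. For $F$ of rank $\rho$ and degree $e$ the rank formula becomes $3e-\delta\rho$, and $e/\rho\ge\delta/2$ makes it at least $\delta\rho/2$. Rank $3$ then forces $\delta\rho\le6$. A nondegenerate elliptic curve has $\delta=h^0(\mathcal O_D(1))\ge5$, so $\rho=1$ and $3e=3+\delta$. Hence $\delta=6$ and $e=3$.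

Exactly there the slope argument stops working: for $\delta=6$, $e=3$, the bundle $\wedge^2M_V\otimes L$ is semistable of slope $3-3=0$. It has $\chi=0$, and (S1) says nothing. If $h=h^1(\wedge^2M_V\otimes L)>0$, we need $h$ quadratic relations on top of the $6$ linear ones, and the second syzygy has rank $3+h$ instead of $3$.

What gets past this point is that $L$ is free to move. Slope zero means that $h^1=h^0$, and $h^0\ne0$ means that there is a nonzero map $L^{-1}\to\wedge^2M_V$ between semistable bundles of the same slope $-3$. By (S4), $L^{-1}$ is then one of the at most six Jordan–Hölder factors of $\wedge^2M_V$. For every other $L$ there are no quadratic relations.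

A check by Hilbert series: $\sum_{n\ge0}(6n+3)t^n=\dfrac{3+3t}{(1-t)^2}=\dfrac{3-6t+6t^3-3t^4}{(1-t)^5}$. The numerator starts with three generators and six linear relations, and its $t^2$ coefficient is zero, so no quadratic relation is forced.

## Linear presentations for bundles on $D$

We now prove this for bundles of arbitrary rank $\rho$, since Theorem B needs them; for Theorem A read $\rho=1$ throughout. Let $D\subset X$ be as in Lemma 2 and $F$ an indecomposable (hence semistable) bundle on $D$ of rank $\rho$ and degree $e$ with
$$\frac\delta2\le\frac e\rho<\delta,\qquad H^1(\wedge^2M_V\otimes F)=0. \tag{4}$$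
If $e/\rho>\delta/2$, the second condition is automatic, by (S3), Lemma 2 and (S1).

**Proposition 3.** Under (4), $F$ has a linear presentation, with $\dim A=e$ and $\dim U=4e-\delta\rho$. Hence there is an exact sequence
$$0\to E_F\to U\otimes\mathcal O_X(-1)\to A\otimes\mathcal O_X\to F\to0$$
with $E_F$ an indecomposable ACM bundle of rank $3e-\delta\rho$, and $E_F\cong E_{F'}$ implies $F\cong F'$ (for $F,F'$ on $D$ of the same rank and degree, both satisfying (4)).

*Proof.*

**Step 1: no generators or relations in wrong degrees.** As $\mu(F(-1))<0$, $\Gamma_n=0$ for $n<0$. Let $q\ge1$. The bundle $M_V\otimes F(q-1)$ is semistable of slope at least $e/\rho-\delta/4>0$, so by (3) $\mathrm{Tor}_0(\Gamma,\mathbb C)_q=0$. Next, $\mathrm{Tor}_1(\Gamma,\mathbb C)_{1+q}$ injects into $H^1(\wedge^2M_V\otimes F(q-1))$. This is zero for $q=1$ by (4), and for $q\ge2$ because the bundle is semistable of slope at least $e/\rho-\delta/2+\delta>0$. For $q=0$ the Koszul complex gives $\mathrm{Tor}_0(\Gamma,\mathbb C)_0=\Gamma_0=A$ and $\mathrm{Tor}_1(\Gamma,\mathbb C)_1=\ker(V\otimes\Gamma_0\to\Gamma_1)=U$,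 as $\Gamma_{-1}=0$. For $q<0$ both groups are subquotients of zero spaces. So the minimal free resolution of $\Gamma$ over $S$ begins
$$U\otimes S(-1)\to A\otimes S\to\Gamma\to0 .$$

**Step 2: passing from $S$ to $R$.** Since $D\subset X$, $f$ annihilates $\Gamma$. Hence $A\otimes S\to\Gamma$ factors through $A\otimes R$, and $\ker(A\otimes R\to\Gamma)$ is the image of $\ker(A\otimes S\to\Gamma)$, so it is generated by $U$. This is (1).

**Step 3: dimensions and conclusion.** By (S1) $\dim A=e$ and $H^1(F(1))=0$, so $h^0(F(1))=e+\delta\rho$. The map $A\otimes V\to H^0(F(1))$ is onto because $\mathrm{Tor}_0(\Gamma,\mathbb C)_1=0$. So $\dim U=5e-(e+\delta\rho)=4e-\delta\rho$, and Proposition 1 applies. Note that here $\omega_D=\mathcal O_D$, so (2) reads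
$$0\to A^\vee\otimes\mathcal O_X(-1)\to U^\vee\otimes\mathcal O_X\to E_F^\vee(-1)\to F^\vee(-1)\to0. \qquad\square \tag{5}$$

## Moving $F$ by $\mathrm{Pic}^0(D)$

**Lemma 4.** Let $F_0$ be indecomposable on $D$ with $\delta/2\le e/\rho<\delta$. For all but finitely many $P\in\mathrm{Pic}^0(D)$, $F_0\otimes P$ satisfies (4). Over the curve $T\subset\mathrm{Pic}^0(D)$ of these $P$, the bundles $E_{F_0\otimes P}$ form an algebraic family containing infinitely many isomorphism classes.

*Proof.*

**Step 1: finitely many exceptions.** Only $e/\rho=\delta/2$ needs an argument. Then $\wedge^2M_V\otimes F_0\otimes P$ has degree $0$, so $h^1=h^0$. A nonzero section is a nonzero map $F_0^\vee\otimes P^{-1}\to\wedge^2M_V$ between semistable bundles of slope $-\delta/2$. By (S4), some $G\otimes P^{-1}$, with $G$ a stable factor of $F_0^\vee$, is isomorphic to one of the finitely many stable factors of $\wedge^2M_V$. Comparing determinants, $P^{\mathrm{rk}\,G}$ lies in a finite set. Multiplication by $\mathrm{rk}\,G$ on the elliptic curve $\mathrm{Pic}^0(D)$ has finite fibres, and there are finitely many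 $G$, so $P$ lies in a finite set.

**Step 2: the family.** Let $\mathcal F$ on $D\times T$ be $F_0$ twisted by a Poincaré bundle and $p:D\times T\to T$ the projection. For every member, $H^1(F)=H^1(F(1))=0$ and $A\otimes V\to H^0(F(1))$ is onto. So $\mathcal A=p_*\mathcal F$ and $p_*\mathcal F(1)$ are bundles compatible with base change, $\mathcal A\otimes V\to p_*\mathcal F(1)$ is surjective, and its kernel $\mathcal U$ is a bundle whose fibres are the spaces $U$. On $X\times T$, omitting pullbacks, $\mathcal A\otimes\mathcal O\to\mathcal F$ is surjective on every fibre over $T$, hence surjective. As $\mathcal F$ is flat over $T$, its kernel $\mathcal K$ is flat over $T$, with fibres the sheaves $K$. By definition of $\mathcal U$ the map $\mathcal U\otimes\mathcal O(-1)\to\mathcal A\otimes\mathcal O$ lands in $\mathcal K$. It is fibrewise surjective onto $\mathcal K$, and its kernel $\mathcal E$ is flat over $T$ with fibres the bundles $E_{F_0\otimes P}$. A $T$-flat sheaf with locally free fibres is locally free.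

**Step 3: infinitely many classes.** By Proposition 3, $E_{F_0\otimes P}\cong E_{F_0\otimes P'}$ implies $F_0\otimes P\cong F_0\otimes P'$. Then $P^\rho\cong P'^\rho$ by determinants, so each isomorphism class occurs for only finitely many $P$. $\square$

## Elliptic curves of degree 5 and 6 on a general quintic

It remains to find the curves.

**Proposition 5.** Let $\delta\in\{5,6\}$. A general quintic $X$ contains a smooth nondegenerate elliptic curve $D$ of degree $\delta$ with $H^0(N_{D/X})=0$.

The dimension count looks promising. Elliptic curves of degree $\delta$ in $\mathbb P$ have $5\delta$ parameters, and containing one is $5\delta$ linear conditions on quintics. So pairs (curve, quintic) form a $125$-dimensional space mapping to the $\mathbb P^{125}$ of quintics. But equality of dimensions does not make this map dominant. What suffices is a single pair at which its differential is injective, and the quintic of that pair may be singular. We build the curve by linkage: it will be what remains of the intersection of three quadrics, of degree $8$, after removing a curve $Y$ of degree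 $8-\delta$. Then first-order deformations become triples of sections, and we can count.

**Step 1: three quadrics through $Y$, on the blow-up.** The purpose is to construct a smooth curve $D_0$ with controlled intersection with $Y$. Let $Y\subset\mathbb P$ be a twisted cubic in a hyperplane if $\delta=5$, and two skew lines if $\delta=6$; put $y=\deg Y=8-\delta$. The homogeneous ideals are $(x_4,q_1,q_2,q_3)$ with $q_i$ quadrics, respectively $(x_4,x_0x_2,x_0x_3,x_1x_2,x_1x_3)$, so $\mathcal I_Y(2)$ is globally generated. Also $H^1(\mathcal O_Y)=0$, and $V\to H^0(\mathcal O_Y(1))$ is onto a space of dimension $4$ in both cases, so $H^1(\mathcal I_Y(1))=0$.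

Let $\beta:\tilde P\to\mathbb P$ be the blow-up of $Y$ and $E$ the exceptional divisor, a $\mathbb P^2$-bundle over $Y$. Write $H$ also for $\beta^*H$. Then $K_{\tilde P}=-5H+2E$, and $M=2H-E$ is base point free with $H^0(M)=H^0(\mathcal I_Y(2))$. For three general members of $|M|$, corresponding to quadrics $Q_1,Q_2,Q_3\supset Y$, let $\tilde D$ be the intersection. By Bertini on $\tilde P$, $\tilde D$ is smooth of dimension $1$. By Bertini on $E$, where the restricted system is still base point free, $\tilde D\cap E$ is a finite reduced scheme. So at each $x\in\tilde D\cap E$ we have $T_x\tilde D\not\subset T_xE$.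

Intersection numbers: put $\zeta=-E|_E=c_1(\mathcal O_{\mathbb P(N_Y)}(1))$, where $\mathcal O(-1)\subset\pi^*N_Y$ is the tautological subbundle and $\pi:E\to Y$. The inclusion gives a nowhere zero section of the rank $3$ bundle $\pi^*N_Y\otimes\mathcal O(1)$. So its $c_3$ vanishes, which reads $\zeta^3+c_1(N_Y)\zeta^2=0$. Hence $\int_EH\zeta^2=y$ and $\int_E\zeta^3=-\deg N_Y$, while $H^2|_E=0$. Here $\deg N_Y=5y-\deg T_Y$ is $15-2=13$ or $10-4=6$. Therefore
$$H\cdot M^3=8-\int_EH\zeta^2=8-y=\delta,\qquad E\cdot M^3=\int_E(2H+\zeta)^3=6y-\deg N_Y=\delta .$$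
The last value is $18-13=5$ or $12-6=6$. In particular $\tilde D\neq\emptyset$.

**Step 2: $\beta$ embeds $\tilde D$.** On a fibre $\mathbb P^2$ of $E$, $M$ restricts to $\mathcal O(1)$. So $\tilde D$ meets the fibre in a linear space, which is finite, i.e. in at most one point. Thus the $\delta$ points of $\tilde D\cap E$ have distinct images $p_1,\dots,p_\delta\in Y$, and $\beta|_{\tilde D}$ is injective, as $\beta$ is an isomorphism off $E$.

Let $x\in\tilde D\cap E$. In local coordinates $\beta$ is $(t,s,u_1,u_2)\mapsto(t,s,su_1,su_2)$ with $E=\{s=0\}$. So $\ker d\beta_x$ is the $2$-dimensional tangent space of the fibre of $E$, $d\beta_x$ has rank $2$, and $d\beta_x(T_xE)=T_{\beta(x)}Y$ is a line. The preimage $d\beta_x^{-1}(T_{\beta(x)}Y)$ has dimension $2+1=3$ and contains $T_xE$, so it equals $T_xE$. Since $T_x\tilde D\not\subset T_xE$, the vector space $d\beta_x(T_x\tilde D)$ is a line different from $T_{\beta(x)}Y$. So $\beta|_{\tilde D}$ is an injective immersion of a projective curve, hence an embedding. Its image $D_0$ is a smooth curve of degree $\delta$ with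
$$T_{p_i}D_0\ne T_{p_i}Y,\qquad i=1,\dots,\delta .$$

**Step 3: $D_0$ is a nondegenerate elliptic curve.** We compute cohomology on $\tilde P$. For $k=1,2$, $\mathcal O_E(kE)$ is $\mathcal O(-k)$ on the fibres $\mathbb P^2$ and has no cohomology there. So the sequences $0\to\mathcal O((k-1)E)\to\mathcal O(kE)\to\mathcal O_E(kE)\to0$, twisted by $nH$, give $H^i(nH+kE)=H^i(\mathcal O_{\mathbb P}(n))$ for $k=0,1,2$. Similarly $0\to\mathcal O(-E)\to\mathcal O\to\mathcal O_E\to0$ gives $R\beta_*\mathcal O(-E)=\mathcal I_Y$, so $H^i(nH-E)=H^i(\mathcal I_Y(n))$. Since $\tilde D$ has codimension $3$, the Koszul complex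
$$0\to\mathcal O(-3M)\to\mathcal O(-2M)^3\to\mathcal O(-M)^3\to\mathcal I_{\tilde D}\to0$$
is exact.

*Surjectivity of $H^0(\mathcal O_{\mathbb P}(n))\to H^0(\mathcal O_{D_0}(n))$ for $n=0$ and $n\ge2$.* We need $H^1(\mathcal I_{\tilde D}(nH))=0$. Splitting the Koszul complex into short exact sequences, it suffices that $H^j(nH-jM)=0$ for $j=1,2,3$. These groups are $H^1((n-2)H+E)=H^1(\mathcal O_{\mathbb P}(n-2))=0$, $H^2((n-4)H+2E)=H^2(\mathcal O_{\mathbb P}(n-4))=0$, and $H^3((n-6)H+3E)$. By Serre duality the last is dual to $H^1((1-n)H-E)=H^1(\mathcal I_Y(1-n))$. For $n\ge2$ it vanishes since $H^0(\mathcal O_Y(1-n))=0=H^1(\mathcal O_{\mathbb P}(1-n))$. For $n=0$ it is $H^1(\mathcal I_Y(1))=0$.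

*Genus.* The case $n=0$ gives $h^0(\mathcal O_{D_0})=1$, so $D_0$ is connected. By adjunction $\omega_{\tilde D}=(K_{\tilde P}+3M)|_{\tilde D}=(H-E)|_{\tilde D}$ has degree $\delta-\delta=0$, so the genus is $1$.

*Nondegeneracy.* Again by splitting, $H^0(\mathcal I_{\tilde D}(H))=0$ follows from three vanishings: $H^0(H-M)=H^0(\mathcal O_{\mathbb P}(-1))=0$, $H^1(H-2M)=H^1(\mathcal O_{\mathbb P}(-3))=0$, and $H^2(H-3M)=H^2(-5H+3E)=0$. The last is dual to $H^2(-E)=H^2(\mathcal I_Y)$, which vanishes as $H^1(\mathcal O_Y)=0=H^2(\mathcal O_{\mathbb P})$.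

**Step 4: sections of the normal bundle as triples.** Write $D=D_0$ and $N=N_{D/\mathbb P}$. A section $s$ of $N=\mathcal Hom(\mathcal I_D/\mathcal I_D^2,\mathcal O_D)$ gives $s_j=s(Q_j)\in H^0(\mathcal O_D(2))$. Off $Y$, $D$ is the transverse intersection of the $Q_j$, so $N\to\mathcal O_D(2)^3$ is an isomorphism there. As $N$ is torsion free, the map is injective. At $p_i$ all $Q_j$ vanish on $D$ and on $Y$, so the three covectors $dQ_j(p_i)$ annihilate the plane $T_{p_i}D\oplus T_{p_i}Y$ in the $4$-dimensional space $T_{p_i}\mathbb P$. They lie in a $2$-dimensional space, so there is $0\ne c^{(i)}\in\mathbb C^3$ with $\sum_jc^{(i)}_jdQ_j(p_i)=0$. Hence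
$$H^0(N)\subset\Sigma:=\{s\in H^0(\mathcal O_D(2))^3:\ c^{(i)}\cdot s(p_i)=0,\ i=1,\dots,\delta\}.$$

**Step 5: a quintic with injective differential.** For cubic forms $a_1,a_2,a_3$ put $f=\sum a_jQ_j$, so that $D\subset\{f=0\}$ and $s(f)=\sum a_js_j\in H^0(\mathcal O_D(5))$. By Step 3, cubics surject onto $W:=H^0(\mathcal O_D(3))$, of dimension $3\delta$.

*Claim. For general $a\in W^3$ we have $\sum a_js_j\ne0$ for all $0\ne s\in\Sigma$.*

Note first that the conditions at the $p_i$ cannot be dropped: $H^0(\mathcal O_D(2))^3$ has dimension $6\delta$ and $H^0(\mathcal O_D(5))$ only $5\delta$, so without them every $a$ would have a kernel. The $\delta$ conditions will give just enough.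

For $0\ne s\in\Sigma$ let $Z$ be the common zero divisor of $s_1,s_2,s_3$ and $z=\deg Z$, so $0\le z\le2\delta$. Let $k$ be the number of points $p_i$ in $Z$. Stratify $\mathbb P(\Sigma)$ by $(z,k)$.

*(i) For fixed $s$ the bad $a$ form a space of dimension $4\delta+z$.* We show that $W^3\to H^0(\mathcal O_D(5)(-Z))$, $a\mapsto\sum a_js_j$, is surjective. The target has dimension $5\delta-z$, so the kernel then has dimension $9\delta-5\delta+z$. The map $\mathcal O_D^3\to\mathcal O_D(2)(-Z)$ given by $s$ is surjective; let $G$ be its kernel. We need $H^1(G(3))=0$, i.e. $H^0(G^\vee(-3))=0$. The bundle $G^\vee$ is a quotient of $\mathcal O_D^3$, so globally generated, of rank $2$ and degree $2\delta-z$. A nonzero section of $G^\vee(-3)$ is a nonzero map $\mathcal O_D(3)\to G^\vee$. It saturates to a line subbundle of degree $\ge3\delta$ with a quotient line bundle of degree $\le2\delta-z-3\delta<0$. That quotient is globally generated, which is impossible.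

*(ii) The strata with given $z$ have dimension at most $5\delta-1-z$.*

- Let $z\le\delta-1$. The effective divisors of degree $z$ containing exactly $k$ of the $p_i$ form a family of dimension $z-k$. For given $Z$ we have $h^0(\mathcal O_D(2)(-Z))=2\delta-z$. The bundle $\mathcal O_D(2)(-Z-\sum_{p_i\notin Z}p_i)$ has degree $2\delta-z-(\delta-k)=\delta-z+k>0$, hence no $H^1$. So sections of $\mathcal O_D(2)(-Z)$ can be prescribed at the $\delta-k$ points $p_i\notin Z$, and the conditions $c^{(i)}\cdot s(p_i)=0$ at these points are independent on $H^0(\mathcal O_D(2)(-Z))^3$. The dimension is at most $(z-k)+3(2\delta-z)-(\delta-k)-1=5\delta-1-2z$.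
- Let $\delta\le z\le2\delta-1$. Ignoring the conditions, the dimension is at most $z+3(2\delta-z)-1=6\delta-1-2z\le5\delta-1-z$, as $z\ge\delta$.
- Let $z=2\delta$. Then $\mathcal O_D(2)(-Z)$ is trivial, and $s$ is a section of $\mathcal O_D(2)$ times a constant vector. The dimension is at most $(2\delta-1)+2\le3\delta-1=5\delta-1-z$.

By (i) and (ii), the part of the incidence variety $\{([s],a):\sum a_js_j=0\}\subset\mathbb P(\Sigma)\times W^3$ over each stratum has dimension at most $(5\delta-1-z)+(4\delta+z)=9\delta-1$. There are finitely many strata, so the bad $a$ form a constructible set of dimension at most $9\delta-1<9\delta=\dim W^3$. This proves the claim.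

Choose $a$ as in the claim, lift it to cubic forms, and let $X_0=\{f=0\}$. Then $\ker\big(H^0(N_{D_0/\mathbb P})\to H^0(\mathcal O_{D_0}(5))\big)=0$. Since $h^0(N)\ge\chi(N)=\deg N=5\delta>0$, this also shows $f\ne0$. We do not need $X_0$ smooth.

**Step 6: dominance.** The purpose is to spread the one pair $(D_0,X_0)$ to a general quintic. Let $\mathcal U$ be the open subset of the Hilbert scheme of smooth connected nondegenerate curves $C\subset\mathbb P$ of degree $\delta$ and genus $1$ with $H^1(\mathcal I_C(5))=0$. It contains $D_0$, by Step 3 with $n=5$. For $C\in\mathcal U$, $N_{C/\mathbb P}$ is a quotient of $T_{\mathbb P}|_C$, hence of $\mathcal O_C(1)^5$, so $H^1(N_{C/\mathbb P})=0$. Thus $\mathcal U$ is smooth of dimension $h^0(N_{C/\mathbb P})=5\delta$. Also $h^0(\mathcal I_C(5))=126-5\delta$ is constant. So $I=\{(C,[f]):C\subset\{f=0\}\}$ is a $\mathbb P^{125-5\delta}$-bundle over $\mathcal U$, smooth of dimension $125$. Consider $\pi:I\to\mathbb P^{125}$. Its fibre over $[f]$ is open in the Hilbert scheme of $\{f=0\}$, and its tangent space at $C$ consists of the $s\in H^0(N_{C/\mathbb P})$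 with $s(f)=0$, that is,
$$\ker\big(H^0(N_{C/\mathbb P})\to H^0(\mathcal O_C(5))\big).$$
At $(D_0,X_0)$ it is $0$ by Step 5. So $d\pi$ is injective there, hence bijective, and $\pi$ is étale at that point. The étale locus of $\pi$ is open and nonempty, and étale maps are open, so its image is open and dense in $\mathbb P^{125}$. For a smooth $X$ in this image there is $D$ with $(D,X)$ in the étale locus. The kernel above is then $H^0(N_{D/X})$, which is $0$. $\square$

## Proof of Theorem A

Let $X$ be a smooth quintic containing a smooth nondegenerate elliptic sextic $D$; by Proposition 5 a general quintic does. Take $\delta=6$, $\rho=1$, and $F=L\in\mathrm{Pic}^3(D)$, so $e=3$ and $e/\rho=3=\delta/2<\delta$.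

Condition (4) fails only if $h^1(\wedge^2M_V\otimes L)=h^0(\wedge^2M_V\otimes L)\ne0$, i.e. if there is a nonzero map $L^{-1}\to\wedge^2M_V$. Both bundles are semistable of slope $-3$, by Lemma 2, so by (S4) $L^{-1}$ is a Jordan–Hölder factor of $\wedge^2M_V$. A bundle of rank $6$ has at most $6$ such factors. So (4) holds for all but at most $6$ classes $L$.

For all other $L$, Proposition 3 gives the exact sequence with $\dim A=3$ and $\dim U=12-6=6$, and $E_L$ is an indecomposable ACM bundle of rank $9-6=3$. It also gives $E_L\cong E_{L'}$ only for $L\cong L'$; the converse is clear. By Lemma 4, with $F_0$ any line bundle of degree $3$, the $E_L$ form an algebraic family over an open subset of $\mathrm{Pic}^3(D)$, a curve. Hence $BGS(X)\le3$ for $X$ general, and with the lower bound $BGS(X)\ge3$ we get $BGS(X)=3$. $\blacksquare$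

## Families in every rank $p\ge3$: proof of Theorem B

For $p\le2$ there is no family, by the rigidity argument. Let $p\ge3$. By Atiyah (*Vector bundles over an elliptic curve*, 1957), an elliptic curve carries indecomposable bundles of every rank $\rho\ge1$ and every degree $e$. By Proposition 5 (used for both degrees) a general $X$ contains smooth nondegenerate elliptic curves of degrees $5$ and $6$. By Proposition 3 and Lemma 4 it suffices to find $\delta\in\{5,6\}$ and $(\rho,e)$ with
$$\tfrac\delta2\le\tfrac e\rho<\delta,\qquad3e-\delta\rho=p .$$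

If $p=3j$, take $\delta=6$, $\rho=j$, $e=3j$: then $e/\rho=3$ and $9j-6j=p$.

If $3\nmid p$, take $\delta=5$, an integer $\rho\equiv p\pmod3$ with $p/10<\rho\le2p/5$, and $e=(p+5\rho)/3$. This is an integer, since $p+5\rho\equiv6p\equiv0\pmod 3$, and $3e-5\rho=p$. The inequality $e\ge5\rho/2$ is $2p+10\rho\ge15\rho$, i.e. $\rho\le2p/5$. The inequality $e<5\rho$ is $p<10\rho$. It remains to see that $\rho$ exists. For $p=4,5,7,8$ take $\rho=1,2,1,2$. For $p\ge10$ the half-open interval $(p/10,2p/5]$ has length $3p/10\ge3$, so it contains three consecutive integers and hence every residue class mod $3$. $\blacksquare$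

## The tangent space $\mathrm{Ext}^1(E_L,E_L)$: proof of Theorem C

Let $X,D,L$ be as in Theorem A, $E=E_L$, $N=N_{D/X}$, and $K=\ker(A\otimes\mathcal O_X\to L)$. Note $\det N=\omega_D\otimes\omega_X^{-1}|_D=\mathcal O_D$. We write $B^\vee L$ for $B^\vee\otimes L$.

**Step 1: reduce $\mathrm{Ext}^2(E,E)$ to a cokernel.** Since $E^\vee$ is ACM, $\mathrm{Ext}^i(E,\mathcal O_X(n))=H^i(E^\vee(n))=0$ for $i=1,2$ and all $n$. Applying $\mathrm{Hom}(E,-)$ to $0\to E\to U\otimes\mathcal O_X(-1)\to K\to0$ and to $0\to K\to A\otimes\mathcal O_X\to L\to0$ gives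
$$\mathrm{Ext}^2(E,E)\cong\mathrm{Ext}^1(E,K)\cong\mathrm{coker}\big(\mathrm{Hom}(E,\mathcal O_X)\otimes A\to\mathrm{Hom}(E,L)\big). \tag{6}$$

**Step 2: restrict to $D$.** We have $\mathcal Tor_i(L,\mathcal O_D)=\wedge^iN^\vee\otimes L$. Let $G=\ker(A\otimes\mathcal O_D\to L)$. Restricting $0\to K\to A\otimes\mathcal O_X\to L\to0$ to $D$ gives
$$0\to N^\vee\otimes L\to K|_D\to G\to0,\qquad\mathcal Tor_1(K,\mathcal O_D)=\mathcal Tor_2(L,\mathcal O_D)=\wedge^2N^\vee\otimes L\cong L .$$
In particular $K|_D$ is a bundle. Let $B=\ker(U\otimes\mathcal O_D(-1)\to K|_D)$. Restricting $0\to E\to U\otimes\mathcal O_X(-1)\to K\to0$ gives $0\to L\to E|_D\to B\to0$. Dualizing these sequences of bundles and twisting by $L$,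
$$0\to B^\vee L\to E^\vee|_D\otimes L\to\mathcal O_D\to0,\tag{7}$$
$$0\to K|_D^\vee L\to U^\vee\otimes L(1)\to B^\vee L\to0,\tag{8}$$
$$0\to G^\vee L\to K|_D^\vee L\to N\to0.\tag{9}$$

**Step 3: compute the cokernel.** As $H^1(L(1))=0$, (8) gives $H^1(B^\vee L)=0$. So by (7) $\mathrm{Hom}(E,L)=H^0(E^\vee|_D\otimes L)$ maps onto $H^0(\mathcal O_D)=\mathbb C$ with kernel $H^0(B^\vee L)$.

Next we locate the image of $\mathrm{Hom}(E,\mathcal O_X)\otimes A$. Twist (5) by $\mathcal O_X(1)$:
$$0\to A^\vee\otimes\mathcal O_X\to U^\vee\otimes\mathcal O_X(1)\to E^\vee\to L^{-1}\to0 .$$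
Since $H^0(L^{-1})=0$ and $H^1(\mathcal O_X)=0$, the map $U^\vee\otimes V\to H^0(E^\vee)$ is onto: every map $E\to\mathcal O_X$ factors through $E\to U\otimes\mathcal O_X(-1)$. So the image in question is spanned by the compositions $E\to U\otimes\mathcal O_X(-1)\to\mathcal O_X\to L$, with last map given by an element of $A$. As $A\otimes V\to H^0(L(1))$ is onto, these span exactly the image of $U^\vee\otimes H^0(L(1))\to H^0(B^\vee L)\subset\mathrm{Hom}(E,L)$. By (8) and $H^1(L(1))=0$, the cokernel of $U^\vee\otimes H^0(L(1))\to H^0(B^\vee L)$ is $H^1(K|_D^\vee L)$. With (6), $\dim\mathrm{Ext}^2(E,E)=1+h^1(K|_D^\vee L)$.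

**Step 4: identify $H^1(K|_D^\vee L)$ with $H^1(N)$.** The space $H^1(G^\vee L)$ is dual to $H^0(G\otimes L^{-1})\subset A\otimes H^0(L^{-1})=0$. So (9) gives $H^1(K|_D^\vee L)\cong H^1(N)$. Serre duality on $X$, with $\omega_X=\mathcal O_X$, identifies $\mathrm{Ext}^1(E,E)$ with the dual of $\mathrm{Ext}^2(E,E)$. Therefore
$$\dim\mathrm{Ext}^1(E_L,E_L)=1+h^1(N_{D/X}).$$

**Step 5: the deformation space for $X$ general.** By Proposition 5 we can choose $D$ with $h^0(N)=0$. As $\chi(N)=\deg N=0$, also $h^1(N)=0$, so $\dim\mathrm{Ext}^1(E,E)=1$. The miniversal deformation space of $E$ has tangent space $\mathrm{Ext}^1(E,E)$, so it is a closed analytic subgerm of $(\mathbb C,0)$, defined by the ideal $0$ or by $(t^m)$ with $m\ge1$. In the second case it is supported at a point. Every deformation of $E$ over a reduced germ is pulled back by a map to this space, which then factors through the reduced point, so the deformation is trivial. This contradicts Theorem A: the family over an open subset of $\mathrm{Pic}^3(D)$ restricts to a deformation of $E_L$ over a smooth curve germ whose members are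 pairwise non-isomorphic. So the miniversal deformation space is a smooth curve germ. $\blacksquare$
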